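# Reflection rank and the value of the proof-theoretic dilator at $\delta^1_2$

## 1. Reflection, and the relation $\prec$

We work in second-order arithmetic. The metatheory is ZFC, and "true" means true in $(\omega,\mathcal P(\omega))$. Linear orders in the object theory are orders of subsets of $\omega$, coded as sets. "Descending" always means: an infinite strictly descending sequence. $\mathrm{LO}(X)$ says that $X$ is a linear order, and $\mathrm{WO}(X)$ that it is a linear order without a descending sequence.

Recall that $\mathsf{ACA}_0$ consists of the basic axioms, induction for sets, and comprehension for arithmetical formulas. In terms of models: $(N,\mathcal Y)$ with $\mathcal Y\subseteq\mathcal P(N)$ satisfies $\mathsf{ACA}_0$ as soon as it satisfies the basic axioms and set induction, and $\mathcal Y$ is closed under join $\oplus$, Turing reducibility and the Turing jump. For instance, the arithmetical sets form the second-order part of a model with first-order part $\omega$.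

**Definition 1.1 (soundness).** A theory is $\Pi^1_2$-sound if all its $\Pi^1_2$ theorems are true.

Every true theory is $\Pi^1_2$-sound. The theory $\mathsf{ACA}_0+\neg\mathrm{Con}(\mathsf{ACA}_0)$ is not, since it proves a false arithmetical sentence. If $T$ is $\Pi^1_2$-sound and $\psi$ is a true $\Sigma^1_2$-sentence, then $T+\psi$ is $\Pi^1_2$-sound: if $T+\psi\vdash\rho$ with $\rho\in\Pi^1_2$, then $T$ proves the $\Pi^1_2$-sentence $\neg\psi\vee\rho$, so this is true, so $\rho$ is true.

**Definition 1.2 (reflection).** $\mathsf{RFN}_{\Pi^1_2}(S)$, the uniform $\Pi^1_2$-reflection principle, says that every $\Pi^1_2$-sentence (numerals allowed) that is provable in $S$ is true, where truth is expressed by the usual $\Pi^1_2$ truth predicate. In particular it gives $\forall n\,(\mathrm{Prov}_S(\ulcorner\varphi(\dot n)\urcorner)\to\varphi(n))$ for each $\Pi^1_2$-formula $\varphi(n)$.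

Example: $\mathsf{ACA}_0+\mathsf{RFN}_{\Pi^1_2}(S)$ proves $\mathrm{Con}(S)$; apply reflection to $0=1$.

**Definition 1.3 (provability with true $\Sigma^1_2$ help).** $T\vdash^{\Sigma^1_2}\phi$ means that $T+\psi\vdash\phi$ for some true $\Sigma^1_2$-sentence $\psi$. For $\Pi^1_2$-sound r.e. extensions $S,T$ of $\mathsf{ACA}_0$ put
$$S\prec^{\Sigma^1_2}_{\Pi^1_2}T\iff T\vdash^{\Sigma^1_2}\mathsf{RFN}_{\Pi^1_2}(S).$$

Examples. If $X$ is a recursive well-order, then $\mathrm{WO}(X)$ is a true $\Pi^1_1$-sentence, so $\mathsf{ACA}_0\vdash^{\Sigma^1_2}\mathrm{WO}(X)$, whether or not $\mathsf{ACA}_0$ proves it alone. And $\mathsf{ACA}_0\prec\mathsf{ACA}_0+\mathsf{RFN}_{\Pi^1_2}(\mathsf{ACA}_0)$, with no help needed; the theory on the right is true.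

It is known that $\prec^{\Sigma^1_2}_{\Pi^1_2}$ is well-founded on the $\Pi^1_2$-sound r.e. extensions of $\mathsf{ACA}_0$.

**Definition 1.4 (rank).** $\operatorname{rank}^{\Sigma^1_2}_{\Pi^1_2}(T)=\sup\{\operatorname{rank}^{\Sigma^1_2}_{\Pi^1_2}(S)+1:\ S\prec^{\Sigma^1_2}_{\Pi^1_2}T\}$.

From the example, $\mathsf{ACA}_0+\mathsf{RFN}_{\Pi^1_2}(\mathsf{ACA}_0)$ has rank at least $1$. We write $\prec$ and $\mathrm{rank}$ without decorations from now on.

## 2. Predilators, dilators, and the ordinal $\delta$

**Definition 2.1 (recursive predilator).** A recursive predilator $F$ is given, in Girard's normal form, by a recursive set of symbols $\sigma$, each with an arity, and a recursive comparison rule. For a linear order $X$, the elements of $F(X)$ are the expressions $(\sigma;x_1<_X\dots<_Xx_k)$ with $\sigma$ of arity $k$ and $x_i\in X$. The comparison of two elements is determined by their symbols and by the relative order of their coordinates. It is required that $F(X)$ is always a linear order. An embedding $f:X\to Y$ acts by $F(f)(\sigma;\vec x)=(\sigma;f(\vec x))$, and it is required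 that $f\le g$ pointwise implies $F(f)\le F(g)$ pointwise.

Note that an element of $F(Y)$ is in the range of $F(f)$ iff its coordinates are in the range of $f$; this is what preservation of direct limits and pullbacks amounts to. Also $F(X)\le_TX$, uniformly. The statement $\mathrm{Predil}(F)$, "the index $F$ is total and defines a predilator", is arithmetical, because it concerns only finite orders.

**Definition 2.2 (dilator).** $\mathsf{Dil}(F)$ is the $\Pi^1_2$-statement that $\mathrm{Predil}(F)$ holds and $F(\alpha)$ is well-ordered for every well-order $\alpha$. A predilator with this property is a dilator; a predilator without it is a pseudodilator.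

Examples. $F(X)=X+1$ is a dilator with one symbol of arity $1$ and one of arity $0$. So is $X\mapsto\omega^X$, where $\omega^Y$ denotes the set of finite non-increasing sequences from $Y$, ordered lexicographically with proper extensions larger. We write such a sequence as $\omega^{y_0}+\dots+\omega^{y_{m-1}}$; the empty one is $0$. Its symbol as an element of a predilator records the multiplicities of the exponents. A pseudodilator is $D(X)=\{(n;x):n\in\omega,\ x\in X\}$ with $(n;x)<(m;y)$ iff $x<_Xy$, or $x=y$ and $n>m$: each point of $X$ is replaced by a copy of the negative integers. $D(0)$ is empty, hence well-ordered, and $D(\alpha)$ is ill-founded for all $\alpha\ge1$.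

**Definition 2.3 (iterated exponentials).** $\omega_0(X)=X$ and $\omega_{n+1}(X)=\omega^{\omega_n(X)}$.

Elements of $\omega_n(X)$ are coded by nested finite sequences of depth $n$ with leaves in $X$. Membership and order are primitive recursive in $X$, uniformly in $n$, by recursion on $n$. If $Y$ is a well-order, then $\omega^Y$ has type $\omega^{\mathrm{otp}(Y)}$ by Cantor normal form. Example: $\omega_2(1)=\omega^{\omega^1}$ has type $\omega^\omega$.

**Definition 2.4 (the proof-theoretic dilator).** For a $\Pi^1_2$-sound r.e. $T\supseteq\mathsf{ACA}_0$, $|T|_{\Pi^1_2}$, written $|T|$ below, is the sum $\sum_{i<\omega}F_i$ of all recursive predilators $F$ with $T\vdash\mathsf{Dil}(F)$, taken along a fixed recursive enumeration.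

Since $T$ is $\Pi^1_2$-sound, every $F_i$ really is a total dilator, so $|T|$ is a recursive dilator, and $|T|(\alpha)=\sum_{i<\omega}F_i(\alpha)\ge F_i(\alpha)$ for each $i$. It is known that $\mathsf{ACA}_0$ proves
$$\mathsf{RFN}_{\Pi^1_2}(T)\leftrightarrow\mathsf{Dil}(|T|).\tag{1}$$
Example: $\mathsf{ACA}_0\vdash\mathsf{Dil}(F)$ for $F(X)=X$, so $|\mathsf{ACA}_0|(\alpha)\ge\alpha$ for every ordinal $\alpha$.

**Definition 2.5 ($\delta$ and the eventual value).** $\delta=\delta^1_2$ is the supremum of the order types of $\Delta^1_2$ well-orderings of $\mathbb N$. The ordinal $|T|(\delta)$ is the eventual value of $|T|$.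

**Fact 2.6.** $\delta$ is countable and infinite; every $\Delta^1_2$ well-order of $\mathbb N$ has type $<\delta$; and $\gamma<\delta$ implies $\omega_n(\gamma)<\delta$ for all $n$.

*Proof.* There are only countably many $\Delta^1_2$ sets, and recursive well-orders give infinite types, so $\delta$ is countable and infinite. If $X$ is a $\Delta^1_2$ well-order of $\mathbb N$, then $X+1$ is isomorphic to a well-order of $\mathbb N$ recursive in $X$, hence $\Delta^1_2$, so $\mathrm{otp}(X)+1\le\delta$. Now let $\gamma<\delta$ and take a $\Delta^1_2$ well-order $X$ of $\mathbb N$ of type $>\gamma$. Then $\omega_n(X)$ is recursively isomorphic, relative to $X$, to a well-order of $\mathbb N$ recursive in $X$. That order is $\Delta^1_2$ and has type $\omega_n(\mathrm{otp}X)>\omega_n(\gamma)$, so $\omega_n(\gamma)<\delta$. $\square$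

Example: the dilator $X\mapsto\omega^X$ has $\omega^\delta=\sup_{\gamma<\delta}\omega^\gamma=\delta$ as its value at $\delta$.

## 3. Do rank and eventual value order theories in the same way?

Both $\mathrm{rank}(T)$ and $|T|(\delta)$ measure a theory by an ordinal. The question, from Hanul Jeon, "The behavior of higher proof theory I: Case $\Sigma^1_2$", arXiv:2406.03801 (2024), is whether they give the same comparison. Is it true for all $\Pi^1_2$-sound r.e. extensions $S,T$ of $\mathsf{ACA}_0$ that
$$\mathrm{rank}(S)\le\mathrm{rank}(T)\iff|S|(\delta)\le|T|(\delta)\,?\tag{2}$$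

We shall prove that the answer is no, and that each of the two implications fails. Two known facts are relevant. First, if $F$ is a recursive pseudodilator, then $|T|(\delta)=|T+\neg\mathsf{Dil}(F)|(\delta)$. Second,
$$S\prec T\implies|S|(\delta)<|T|(\delta).\tag{3}$$

**Two cases that support (2).** Let $S=T+\neg\mathsf{Dil}(F)$ with $F$ a recursive pseudodilator. The eventual values agree by the first fact. The ranks agree too: $\neg\mathsf{Dil}(F)$ is a true $\Sigma^1_2$-sentence, and the conjunction of two true $\Sigma^1_2$-sentences is again one, so $T$ and $S$ have the same $\prec$-predecessors. And if $S\prec T$, then $\mathrm{rank}(S)<\mathrm{rank}(T)$ by definition and $|S|(\delta)<|T|(\delta)$ by (3), so (2) holds for the pair $S,T$ and for the pair $T,S$.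

**One inequality.** By induction along $\prec$, (3) gives
$$\mathrm{rank}(T)=\sup_{S\prec T}(\mathrm{rank}(S)+1)\le\sup_{S\prec T}(|S|(\delta)+1)\le|T|(\delta).\tag{4}$$

**The rank of $\mathsf{ACA}_0$, by hand.** The argument already contains half of the method. Let $R^{(0)}=R$, $R^{(n+1)}=(R^{(n)})'$, and let $J(n)$ be the $\Pi^1_2$-formula
$$\forall X\,\exists Y\,[\,Y_0=X\wedge\forall i<n\ \ Y_{i+1}=(Y_i)'\,].$$

**Lemma 3.1.** For every r.e. $S\supseteq\mathsf{ACA}_0$, $\ \mathsf{ACA}_0+\mathsf{RFN}_{\Pi^1_2}(S)\vdash\forall n\,J(n)$.

*Proof.* $\mathsf{ACA}_0$ proves $J(0)$, and it proves $\forall n(J(n)\to J(n+1))$, since one more jump can be appended to $Y$. Hence $S$ proves both. That it does so is a pair of true $\Sigma^0_1$-statements, so $\mathsf{ACA}_0$ proves them. By $\Sigma^0_1$-induction inside $\mathsf{ACA}_0$ we get $\mathsf{ACA}_0\vdash\forall n\,\mathrm{Prov}_S(\ulcorner J(\dot n)\urcorner)$. Reflection gives $\forall n\,J(n)$. $\square$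

**Proposition 3.2.** $\mathrm{rank}(\mathsf{ACA}_0)=0$.

*Proof.* Let $\psi=\exists Y\pi(Y)$ be a true $\Sigma^1_2$-sentence, $\pi\in\Pi^1_1$. By compactness take a model $\mathfrak M=(N,\mathcal X)$ of the complete theory of $(\omega,\mathcal P(\omega))$ with a nonstandard $K\in N$; by extensionality $\mathcal X\subseteq\mathcal P(N)$. Pick $R_0\in\mathcal X$ with $\mathfrak M\models\pi(R_0)$. Let $\mathcal Y_0$ consist of all $X\in\mathcal X$ with $\mathfrak M\models X\le_TR_0^{(k)}$ for some *standard* $k$. Then $(N,\mathcal Y_0)\models\mathsf{ACA}_0$: the closure conditions of Section 1 hold, and set induction is inherited from $\mathfrak M$. It satisfies $\psi$, because $R_0\in\mathcal Y_0$ and $\Pi^1_1$-facts pass down to fewer sets. But $R_0^{(K)}\notin\mathcal Y_0$, since otherwise $R_0^{(K)}\le_TR_0^{(k)}\le_TR_0^{(K-1)}$ in $\mathfrak M$. A $Y\in\mathcal Y_0$ witnessing $J(K)$ for $X=R_0$ would have $Y_K=R_0^{(K)}$ by induction in $\mathfrak M$; so $J(K)$ fails in $(N,\mathcal Y_0)$. By Lemma 3.1, $\mathsf{ACA}_0+\psi$ does not prove $\mathsf{RFN}_{\Pi^1_2}(S)$ for any r.e.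 $S\supseteq\mathsf{ACA}_0$. $\square$

So $\mathrm{rank}(\mathsf{ACA}_0)=0$ while $|\mathsf{ACA}_0|(\delta)\ge\delta$. Rank and eventual value are not equal. That alone does not refute (2), which only compares orderings. To refute it we want a theory of rank $0$ with an eventual value above that of a given theory $U$.

## 4. From $\mathsf{Dil}(|U|)$ to the theories $T_B$

The first candidate for a theory with large eventual value is $\mathsf{ACA}_0+\mathsf{Dil}(|U|)$. Its eventual value is at least $|U|(\delta)$. But by (1) it proves $\mathsf{RFN}_{\Pi^1_2}(U)$, so $U$ is $\prec$-below it, and its rank is at least $\mathrm{rank}(U)+1$. This is the point where the attempt stops: $\mathsf{Dil}(|U|)$ *is* a reflection principle, and raises both sides of (2) together.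

To separate them, look for a statement weaker than $\mathsf{Dil}(B)$ from which one can still extract a provable dilator whose value at the single argument $\delta$ exceeds $B(\delta)$. Recall that $\delta$ is closed under $\gamma\mapsto\omega_n(\gamma)$. So we may ask for $\mathrm{WO}(B(Z))$ only when *all iterated exponentials of all proper initial segments* of $Z$ are well-ordered. In the real world this is no restriction beyond $\mathrm{WO}(Z)$. In a nonstandard model of $\mathsf{ACA}_0$ the hypothesis includes nonstandard heights $n$, and is harder to satisfy.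

For a recursive dilator $B$ let $Z{\restriction}z=\{y:y<_Zz\}$ and
$$\varphi_B:\quad\forall Z\,\bigl[\mathrm{LO}(Z)\wedge\forall z\in Z\ \forall n\ \mathrm{WO}(\omega_n(Z{\restriction}z))\ \to\ \mathrm{WO}(B(Z))\bigr],$$
$$T_B:=\mathsf{ACA}_0+\mathrm{Predil}(B)+\varphi_B.$$
The sentence $\varphi_B$ is $\Pi^1_2$: it says that for all $Z$ and all $h$ descending in $B(Z)$ there are $z,n,d$ with $d$ descending in $\omega_n(Z{\restriction}z)$. It is true: if all $Z{\restriction}z$ are well-ordered (the case $n=0$), then so is $Z$, because a descending $d$ in $Z$ has its tail in $Z{\restriction}d(0)$; hence $B(Z)$ is well-ordered. So $T_B$ is a true, hence $\Pi^1_2$-sound, r.e. extension of $\mathsf{ACA}_0$.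

**Theorem 1.** Let $B$ be a recursive dilator.

(a) $|T_B|(\delta)>B(\delta)$.

(b) For every r.e. $S\supseteq\mathsf{ACA}_0$: $\ T_B\not\vdash^{\Sigma^1_2}\mathsf{RFN}_{\Pi^1_2}(S)$. Hence $\mathrm{rank}(T_B)=0$.

In particular, for every $\Pi^1_2$-sound r.e. $U\supseteq\mathsf{ACA}_0$, the theory $T_{|U|}$ has rank $0$ and $|T_{|U|}|(\delta)>|U|(\delta)$.

The last sentence is the case $B=|U|$. Here is how Theorem 1 answers the question.

**Corollary (both implications in (2) fail).**

*Failure of $\Rightarrow$.* Let $S=T_{|\mathsf{ACA}_0|}$ and $T=\mathsf{ACA}_0$. Both have rank $0$, by Theorem 1 and Proposition 3.2. So $\mathrm{rank}(S)\le\mathrm{rank}(T)$, but $|S|(\delta)>|T|(\delta)$.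

*Failure of $\Leftarrow$.* Let $S=\mathsf{ACA}_0+\mathsf{RFN}_{\Pi^1_2}(\mathsf{ACA}_0)$, a true theory, and $T=T_{|S|}$. Then $|S|(\delta)<|T|(\delta)$, but $\mathsf{ACA}_0\prec S$ gives $\mathrm{rank}(S)\ge1>0=\mathrm{rank}(T)$. $\square$

It remains to prove (a), in Section 5, and (b), in Sections 6 and 7.

## 5. A search tree whose Kleene–Brouwer order is a $T_B$-provable dilator

To prove (a) we need one recursive predilator $G$ with $T_B\vdash\mathsf{Dil}(G)$ and $G(\delta)>B(\delta)$. The plan: $G(x)$ is the tree of attempts to refute $\varphi_B$ using $x$ as a bound. First we isolate a general construction that will be used a second time in Section 9.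

**Definition 5.1 (search tree).** A search tree $T$ assigns to each linear order $x$ a set $T(x)$ of finite sequences $u$ with $u(2j)\in\omega$ and $u(2j+1)\in x$. It contains the empty sequence and is closed under initial segments, and "$u\in T(x)$" is recursively determined by the length of $u$, the even entries and the relative order of the odd entries. A path of $T(x)$ is an infinite sequence all of whose finite initial segments lie in $T(x)$. The Kleene–Brouwer order on $T(x)$ is: $u<v$ iff $u\supsetneq v$, or $u(k)<v(k)$ at the first difference $k$ (in $\omega$ for even $k$, in $x$ for odd $k$).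

Example: let $T(x)$ be all $u$ whose odd entries strictly descend in $x$. Then $T(x)$ has a path iff $x$ has a descending sequence.

**Lemma 5.2.** Let $T$ be a search tree and let $G(x)$ be $T(x)$ with the Kleene–Brouwer order. (i) $G$ is a recursive predilator. (ii) If $x$ is a well-order, then $G(x)$ has a descending sequence iff $T(x)$ has a path. Both are provable in $\mathsf{ACA}_0$ from the arithmetical statement that the membership rule is total and yields search trees.

*Proof.* (i) The order is linear, as the possible entries at each place are linearly ordered. Let the support of $u$ be the finite set of its odd entries, and the symbol of $u$ be $u$ with each odd entry replaced by its position in the support. Membership and comparison depend recursively only on symbols and the relative order of the supports. An embedding $f:x\to y$ acts on the odd entries; it preserves and reflects membership and order, and $u'\in G(y)$ is in the range of $G(f)$ iff its support is contained in $\mathrm{rng}(f)$. For monotonicity let $f\le g$ and $G(f)(u)\ne G(g)(u)$. These sequences have the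 same length and first differ at an odd $k$, where $f(u(k))<g(u(k))$; so $G(f)(u)<G(g)(u)$.

(ii) The initial segments of a path descend. Conversely let $(u^i)$ be descending in $G(x)$. We show by arithmetical induction on $k$ that there is $i_k$ such that $u^i{\restriction}k$ is defined and constant for $i\ge i_k$. For $k=0$ this is trivial. Let it hold for $k$ with value $s$. Among the extensions of $s$, the greatest is $s$ itself, so for $i>i_k$ we have $u^i<u^{i_k}\le s$; thus $u^i$ properly extends $s$, and $|u^i|>k$. Since the $u^i$ descend and agree below $k$, the entries $u^i(k)$ for $i>i_k$ are non-increasing, in $\omega$ or in $x$. By $\mathrm{WO}(x)$ they are eventually constant. The limit of the $u^i{\restriction}k$ exists by arithmetical comprehension and is a path. $\square$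

**Step 1: define the tree.** Its paths should consist of a linear order $Z$ on $\omega$, order-preserving maps $a_{z,n}:\omega_n(Z{\restriction}z)\to x$ for all $z,n$, and a descending $h$ in $B(Z)$. Fix bijective codings of pairs and triples. Read $u(2j)=\langle c_j,h_j\rangle$, and read $u(2\langle z,n,t\rangle+1)$ as "$a_{z,n}(t)$". A nonempty $u$ is in $T(x)$ iff, with $m$ the largest index such that $c_m$ is given, the following hold:

* each $c_j$ codes a linear order of $\{0,\dots,j\}$, and these extend each other; each $h_j$ has the syntactic form $(\sigma;z_1,\dots,z_k)$;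
* if all coordinates of $h_j$ are $\le m$, then $h_j\in B(c_m)$; if $h_j,h_{j+1}$ are both given and all their coordinates are $\le m$, then $h_{j+1}<h_j$ in $B(c_m)$;
* if $\langle z,n,t\rangle$ and $\langle z,n,t'\rangle$ both have their entry in $u$, if $z$ and all leaves of $t,t'$ are $\le m$, and if $t<t'$ in $\omega_n(c_m{\restriction}z)$, then the entry for $t$ is $<_x$ the entry for $t'$.

Since the $c_j$ extend each other, a shorter sequence is subject to a subset of the conditions on a longer one. So $T(x)$ is closed under initial segments, and $T$ is a search tree. Let $G$ be the predilator of Lemma 5.2. Given $\mathrm{Predil}(B)$, $\mathsf{ACA}_0$ verifies all this.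

**Step 2: $T_B\vdash\mathsf{Dil}(G)$.** Here we use the axiom $\varphi_B$. Argue in $T_B$, let $\mathrm{WO}(x)$, and suppose $G(x)$ has a descending sequence. By Lemma 5.2, $T(x)$ has a path. Its even entries give a linear order $Z=\bigcup_jc_j$ on $\omega$ and a sequence $h$. For each $j$, a long enough initial segment of the path has $m$ above all coordinates of $h_j,h_{j+1}$; so $h_j\in B(Z)$ and $h_{j+1}<h_j$, that is, $h$ is descending in $B(Z)$. In the same way, if $t<t'$ in $\omega_n(Z{\restriction}z)$, a long initial segment contains both entries and has $m$ above $z$ and all leaves; so $a_{z,n}(t)<_xa_{z,n}(t')$. Since $\mathrm{WO}(x)$, all $\omega_n(Z{\restriction}z)$ are well-ordered. Now $\varphi_B$ gives $\mathrm{WO}(B(Z))$, contradicting $h$.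

**Step 3: $G(\delta)>B(\delta)$.** Here we use that $\delta$ itself can play the role of $Z$ below the bound $x=\delta$. As $T_B$ is true, $G$ is a dilator, so $G(\delta)$ is well-ordered and the tree $T(\delta)$ is well-founded. Let $Z$ be an order on $\omega$ of type $\delta$. By Fact 2.6 each $\omega_n(Z{\restriction}z)$ has type $<\delta$; fix embeddings $a_{z,n}:\omega_n(Z{\restriction}z)\to\delta$. Call $u$ truthful if $c_j=Z{\restriction}\{0,\dots,j\}$ for all $c_j$ given, the odd entries are the values $a_{z,n}(t)$ (and $0$ if $t\notin\omega_n(Z{\restriction}z)$), and $h_0>h_1>\cdots$ in $B(Z)$ as far as given. Truthful sequences are in $T(\delta)$, since each $c_m$ is a suborder of $Z$.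

For $b\in B(Z)$ let $|b|$ be its rank in the well-order $B(Z)$, which has type $B(\delta)$. We claim that a truthful $u$ with last $h$-entry $b$ has tree rank $\ge|b|$. By induction on $|b|$: for each $b'<b$, append to $u$ the prescribed odd entry if it is still missing, and then $\langle c_{j+1},b'\rangle$. This is a truthful proper extension with last $h$-entry $b'$, of tree rank $\ge|b'|$. So $u$ has tree rank $\ge\sup_{b'<b}(|b'|+1)=|b|$. Every $b\in B(Z)$ is the $h$-entry of a truthful sequence of length $1$, so the root of $T(\delta)$ has tree rank $\ge\sup_b(|b|+1)=B(\delta)$.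

Finally compare tree rank and Kleene–Brouwer order. Proper extensions are Kleene–Brouwer smaller, so by induction on tree rank, the set of elements below a node $u$ in $G(\delta)$ has type at least $\sup(\text{tree rank of }v+1)$ over proper extensions $v$, that is, at least the tree rank of $u$. The root is the top element of $G(\delta)$. Hence $G(\delta)\ge B(\delta)+1$.

**Step 4: conclusion of (a).** By Step 2, $G$ is a summand of $|T_B|$, so $|T_B|(\delta)\ge G(\delta)>B(\delta)$. $\square$

## 6. Descending sequences in $\omega_{L+1}(X)$ that avoid a cone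

To prove (b) we want, as in Proposition 3.2, a model of $T_B+\psi$ without $R_0^{(K)}$. The model $(N,\mathcal Y_0)$ used there need not satisfy $\varphi_B$: it may contain an order $Z$ that looks well-ordered in it, with all its exponentials, but is ill-founded in $\mathfrak M$, and then we know nothing about $B(Z)$. The natural repair is to add descending sequences for such orders, while keeping $C=R_0^{(K)}$ out. Adding a descending sequence of the order itself can be fatal, as the following shows.

**Example 6.1 (an order all of whose descending sequences compute $\emptyset'$).** Let $a:\omega\to\omega$ be recursive and injective with range $\emptyset'$. For $s<t$ put $t<_Xs$ if $a(r)>a(s)$ for all $r$ with $s<r\le t$ ("$s$ looks true at $t$"), and $s<_Xt$ otherwise. This is a recursive linear order. To see transitivity, we exclude 3-cycles on $s<t<v$. If $s<_Xt<_Xv<_Xs$, then $s$ looks false at $t$, hence also at $v$, so $s<_Xv$, a contradiction. If $v<_Xt<_Xs<_Xv$, then $s$ looks true at $t$ but not at $v$, so $a(t)>a(s)>a(r)$ for some $r$ with $t<r\le v$; hence $t$ looks false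 at $v$, contradicting $v<_Xt$.

Call $s$ true if $a(r)>a(s)$ for all $r>s$. There are infinitely many true $s$ (minimize $a$ on $\{r:r\ge n\}$), and listed in increasing order they descend in $X$. If $s$ is not true, say $a(r)<a(s)$ with $r>s$, then $s<_Xv$ for all $v\ge r$, so only finitely many elements lie below $s$. Hence every entry of a descending $d$ in $X$ is true. Then $d$ computes $\emptyset'$: given $n$, find $i$ with $a(d(i))>n$; then $n\in\emptyset'$ iff $n\in\{a(0),\dots,a(d(i))\}$.

The order $\omega^X$ leaves more room. In it one can descend for any finite number of steps without using up the descending sequence of $X$, and one can raise a floor under all future entries. The next two lemmas exploit this. Let $R'=\{i:\Phi^R_i(i)\downarrow\}$; then $(R')^{(L)}=R^{(L+1)}$. For a finite sequence $\tau$, $\Phi^{R\oplus\tau}(n)\downarrow$ means that the computation halts and queries only positions $<|\tau|$ of the second oracle.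

**Lemma 6.2 (one exponential controls one jump).** Let $Y\le_TR$ be a linear order and $d$ descending in $Y$. There is a descending $e$ in $\omega^Y$ with $(R\oplus e)'\le_TR'\oplus d$.

*Proof.* **The construction.** We build finite descending sequences $\sigma_0\subsetneq\sigma_1\subsetneq\cdots$ in $\omega^Y$ and floors $\alpha_i\in\omega^Y$ such that

* all exponents of $\alpha_i$ are $\ge d(i)$, and the last entry of $\sigma_i$ is $\alpha_i+\omega^{d(i)}$;
* $\alpha_i\le\alpha_{i+1}$, and all entries added after $\sigma_i$ are $\ge\alpha_i$.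

Start with $\alpha_0=0$ and $\sigma_0=\langle\omega^{d(0)}\rangle$. At stage $i$ put
$$\beta=\alpha_i+\omega^{d(i+1)},\qquad\sigma=\sigma_i{}^\frown(\beta+\omega^{d(i+1)}).\tag{5}$$
These are legitimate non-increasing sums, since the exponents of $\alpha_i$ are $\ge d(i)>d(i+1)$, and $\sigma$ is descending because $\beta+\omega^{d(i+1)}=\alpha_i+\omega^{d(i+1)}+\omega^{d(i+1)}<\alpha_i+\omega^{d(i)}$. Call $\tau$ *admissible* if $\tau\supseteq\sigma$ is finite and descending in $\omega^Y$, with all entries after $\sigma_i$ being $\ge\beta$. Ask $R'$: is there an admissible $\tau$ with $\Phi_i^{R\oplus\tau}(i)\downarrow$?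

* *Yes.* Take the first such $\tau$. Let $\sigma_{i+1}=\tau$ if the last entry of $\tau$ is $\beta$, else $\sigma_{i+1}=\tau^\frown\beta$. Let $\alpha_{i+1}=\alpha_i$.
* *No.* Let $\sigma_{i+1}=\sigma$ and $\alpha_{i+1}=\beta$.

For example, at stage $0$ we have $\beta=\omega^{d(1)}$ and $\sigma=\langle\omega^{d(0)},\ \omega^{d(1)}+\omega^{d(1)}\rangle$. After "Yes" the last entry is $\omega^{d(1)}$ with floor $0$; after "No" it is $\omega^{d(1)}+\omega^{d(1)}$ with floor $\omega^{d(1)}$. In both cases the distance from floor to last entry is $\omega^{d(1)}$.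

**The invariants.** After "Yes" the last entry is $\beta=\alpha_{i+1}+\omega^{d(i+1)}$, and the exponents of $\alpha_{i+1}=\alpha_i$ are $\ge d(i)>d(i+1)$. After "No" the last entry is $\beta+\omega^{d(i+1)}=\alpha_{i+1}+\omega^{d(i+1)}$, and the exponents of $\beta$ are $\ge d(i+1)$. New entries at stage $i$ are $\ge\beta\ge\alpha_i$, and those at stages $j>i$ are $\ge\alpha_j\ge\alpha_{i+1}\ge\alpha_i$.

**The jump is decided.** Let $e=\bigcup_i\sigma_i$; it is descending and infinite, as every stage adds an entry. After "Yes" at stage $i$, $\tau$ is an initial segment of $e$, so $\Phi_i^{R\oplus e}(i)\downarrow$. After "No", the entry added at stage $i$ is $\ge\beta$ and all later ones are $\ge\alpha_{i+1}=\beta$. So every initial segment of $e$ that extends $\sigma$ is admissible, and $\Phi_i^{R\oplus e}(i)\uparrow$, since a halting computation would use only a finite initial segment. The question at stage $i$ is $\Sigma^0_1(R)$ in the given finite data, as $\omega^Y\le_TR$. So the construction, and with it $e$ and $(R\oplus e)'$, is recursive in $R'\oplus d$. $\square$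

**Lemma 6.3 (cone avoidance).** Let $L\ge0$, let $X\le_TR$ be an ill-founded linear order, and let $C\not\le_TR^{(L)}$. Then there is a descending $e$ in $\omega_{L+1}(X)$ with $C\not\le_T(R\oplus e)^{(L)}$.

*Proof.* By induction on $L$, for all $R,X,C$ at once.

**Case $L=0$.** Let $d$ be descending in $X$ and run the construction of Lemma 6.2 with $Y=X$, but at stage $i$ ask whether there are $n$ and an admissible $\tau$ with $\Phi_i^{R\oplus\tau}(n)\downarrow\ne C(n)$. If yes, act as in "Yes" with such a $\tau$; then $\Phi_i^{R\oplus e}\ne C$. If no, act as in "No". We claim that then again $\Phi_i^{R\oplus e}\ne C$. Suppose $\Phi_i^{R\oplus e}=C$. For each $n$, some admissible $\tau$, namely an initial segment of $e$, has $\Phi_i^{R\oplus\tau}(n)\downarrow$; and by the answer "no", every admissible $\tau$ with $\Phi_i^{R\oplus\tau}(n)\downarrow$ yields $C(n)$. Admissibility at the fixed stage $i$ is $R$-recursive. So $C(n)$ can be computed from $R$ by searching for any such $\tau$, contradicting $C\not\le_TR$. The invariants hold as before. So $C\not\le_TR\oplus e$. (In contrast,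 by Example 6.1 with $R=\emptyset$ and $C=\emptyset'$, one cannot always find such an $e$ in $X$ itself.)

**Step from $L$ to $L+1$.** Let $C\not\le_TR^{(L+1)}=(R')^{(L)}$. Since $X\le_TR'$, the induction hypothesis for $R'$ gives $d$ descending in $\omega_{L+1}(X)$ with $C\not\le_T(R'\oplus d)^{(L)}$. Lemma 6.2 with $Y=\omega_{L+1}(X)\le_TR$ gives $e$ descending in $\omega_{L+2}(X)$ with $(R\oplus e)'\le_TR'\oplus d$. Hence $(R\oplus e)^{(L+1)}=((R\oplus e)')^{(L)}\le_T(R'\oplus d)^{(L)}$, and $C\not\le_T(R\oplus e)^{(L+1)}$. $\square$

Lemma 6.3, with its quantifier over $L$, is a single true sentence of second-order arithmetic. So it may be used in any model of the complete theory of $(\omega,\mathcal P(\omega))$, also for nonstandard $L$. This is where the quantifier over all $n$ in $\varphi_B$ pays off.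

## 7. A model of $T_B+\psi$ without a $K$-th jump

Now we prove Theorem 1(b). Let $\psi=\exists Y\pi(Y)$ be a true $\Sigma^1_2$-sentence, $\pi\in\Pi^1_1$.

**Step 1: the construction.** Its purpose is to add, for every order that $\mathfrak M$ knows to be ill-founded, a descending sequence in a high exponential, without computing $C$. By compactness and Löwenheim–Skolem let $\mathfrak M=(N,\mathcal X)$ be a countable model of the complete theory of $(\omega,\mathcal P(\omega))$ with a nonstandard $K\in N$. Pick $R_0\in\mathcal X$ with $\mathfrak M\models\pi(R_0)$. Let $C=R_0^{(K)}$, computed in $\mathfrak M$, and $L_0=K-1$. We build $R_0,R_1,\dots\in\mathcal X$ and nonstandard $L_0,L_1,\ldots$ with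
$$\mathfrak M\models R_i\le_TR_{i+1},\qquad\mathfrak M\models C\not\le_TR_i^{(L_i)}.\tag{6}$$
For $i=0$, (6) holds because $C=(R_0^{(K-1)})'$. Enumerate $\mathcal X$ as $(X^i)_{i\in\omega}$ with every element occurring infinitely often. At step $i$ let $X=X^i$, and suppose that $X$ is a linear order, $\mathfrak M\models\neg\mathrm{WO}(X)$, and $\mathfrak M\models X\le_TR_i^{(k)}$ for some standard $k$; choose such a $k$. Since $R_i^{(L_i)}=(R_i^{(k)})^{(L_i-k)}$ does not compute $C$, Lemma 6.3 in $\mathfrak M$ gives $e\in\mathcal X$ descending in $\omega_{L_i-k+1}(X)$ with $C\not\le_T(R_i^{(k)}\oplus e)^{(L_i-k)}$. Put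
$$R_{i+1}=R_i^{(k)}\oplus e,\qquad L_{i+1}=L_i-k.$$
As $k$ is standard, $L_{i+1}$ is nonstandard. If the supposition fails, change nothing. Let
$$\mathcal Y=\{X\in\mathcal X:\ \mathfrak M\models X\le_TR_i^{(k)}\text{ for some }i\in\omega\text{ and standard }k\},\qquad M=(N,\mathcal Y).$$
$M$ and $\mathfrak M$ have the same numbers, so arithmetical formulas with parameters from $M$ are absolute between them.

**Step 2: $M\models\mathsf{ACA}_0+\mathrm{Predil}(B)+\psi$.** $\mathcal Y$ is closed under Turing reducibility and jump, and under $\oplus$ because the $R_i$ increase in Turing degree. Set induction and the true arithmetical sentence $\mathrm{Predil}(B)$ are inherited from $\mathfrak M$. Finally $R_0\in\mathcal Y$, and $\Pi^1_1$-facts go down from $\mathfrak M$ to $M$.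

**Step 3: $M\not\models J(K)$.** If $C\le_TR_i^{(k)}$ with $k$ standard, then $C\le_TR_i^{(L_i)}$, since $k<L_i$, contradicting (6). So $C\notin\mathcal Y$. But $Y\in\mathcal Y$ with $Y_0=R_0$ and $Y_{i+1}=(Y_i)'$ for $i<K$ would satisfy $Y_K=R_0^{(K)}=C$, by induction in $\mathfrak M$.

**Step 4: recognizing well-orders.** We show: *if $X\in\mathcal Y$ is a linear order and $M\models\forall n\,\mathrm{WO}(\omega_n(X))$, then $\mathfrak M\models\mathrm{WO}(X)$.* Suppose $\mathfrak M\models\neg\mathrm{WO}(X)$, and let $X\le_TR_i^{(k)}$ with $k$ standard. Then $X=X^j$ for some $j\ge i$, and $X\le_TR_j^{(k)}$. So at step $j$ the supposition held, and a descending sequence in some $\omega_n(X)$, with $n\in N$ possibly nonstandard, was put into $\mathcal Y$. This contradicts $M\models\mathrm{WO}(\omega_n(X))$.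

**Step 5: $M\models\varphi_B$.** Let $Z\in\mathcal Y$ be a linear order with $M\models\forall z\in Z\,\forall n\,\mathrm{WO}(\omega_n(Z{\restriction}z))$. By Step 4, $\mathfrak M\models\mathrm{WO}(Z{\restriction}z)$ for all $z\in Z$. So $\mathfrak M\models\mathrm{WO}(Z)$, since a descending $d$ in $Z$ has its tail in $Z{\restriction}d(0)$. As $\mathsf{Dil}(B)$ is true, it holds in $\mathfrak M$, and $\mathfrak M\models\mathrm{WO}(B(Z))$. This goes down to $M$.

**Step 6: conclusion of (b).** $M$ is a model of $T_B+\psi$ in which $\forall nJ(n)$ fails. By Lemma 3.1, $M\not\models\mathsf{RFN}_{\Pi^1_2}(S)$ for every r.e. $S\supseteq\mathsf{ACA}_0$. So $T_B+\psi\not\vdash\mathsf{RFN}_{\Pi^1_2}(S)$. As $\psi$ was an arbitrary true $\Sigma^1_2$-sentence, nothing is $\prec T_B$, and $\mathrm{rank}(T_B)=0$. This completes the proof of Theorem 1 and of the Corollary. $\blacksquare$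

**Remark.** With $G$ from Section 5, the theory $\mathsf{ACA}_0+\mathsf{Dil}(G)$ is true and all its theorems are provable in $T_B$, so anything $\prec$-below it would be $\prec T_B$. Hence it, too, has rank $0$ and eventual value at least $G(\delta)>B(\delta)$. In contrast, by (1) and Theorem 1(b), $T_B\not\vdash\mathsf{Dil}(|U|)$ for every $\Pi^1_2$-sound r.e. $U\supseteq\mathsf{ACA}_0$.

## 8. Equality of rank and eventual value above $\Pi^1_1\text{-}\mathsf{CA}_0+\Sigma^1_2\text{-}\mathsf{DC}$

For strong theories the inequality (4) is an equality. Here $\Sigma^1_2$-$\mathsf{DC}$ is the scheme, for $\eta\in\Sigma^1_2$,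
$$\forall X\exists Y\,\eta(X,Y)\ \to\ \forall X\exists Z\,[(Z)_0=X\wedge\forall n\,\eta((Z)_n,(Z)_{n+1})].$$

**Theorem 2.** Let $T_*=\Pi^1_1\text{-}\mathsf{CA}_0+\Sigma^1_2\text{-}\mathsf{DC}$. If $T\supseteq T_*$ is $\Pi^1_2$-sound and r.e., then $\mathrm{rank}(T)=|T|(\delta)$. Hence the equivalence (2) holds whenever $S,T\supseteq T_*$; and if only $T\supseteq T_*$, then $|S|(\delta)\le|T|(\delta)$ still implies $\mathrm{rank}(S)\le\mathrm{rank}(T)$.

The last claim follows from the first and (4): $\mathrm{rank}(S)\le|S|(\delta)\le|T|(\delta)=\mathrm{rank}(T)$. For the first, (4) gives $\le$. For $\ge$, it suffices to show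
$$\mathrm{rank}(T)\ge E(\delta)\quad\text{whenever $E$ is recursive and }T\vdash\mathsf{Dil}(E),\tag{7}$$
because $|T|(\delta)=\sum_{i<\omega}F_i(\delta)$ is the supremum of the values at $\delta$ of the finite partial sums, and each finite partial sum of $T$-provable dilators is a $T$-provable dilator. Fix such an $E$. The plan is to attach to elements $e$ of a suborder of $E(\delta)$ of full type $E(\delta)$ theories that are all $\prec T$ and that increase in $\prec$ with $e$.

### 8.1. A self-referential formula that descends along $E$

$\mathrm{Tr}_{\Pi^1_2}$ is the usual $\Pi^1_2$ truth predicate for formulas in the normal form $\forall U\exists V\rho_0$ with $\rho_0\in\Pi^0_2$. Other $\Pi^1_2$-formulas are replaced by $\mathsf{ACA}_0$-provably equivalent normal forms. $\mathsf{ATR}_0$ is given by a finite axiomatization. By the diagonal lemma take a $\Pi^1_2$-formula $\Phi(e,w)$ such that, provably in $\mathsf{ACA}_0$, $\Phi(e,w)$ holds iff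

> for all $x,f,e'$: if $\mathrm{WO}(x)$, $f:w\to x$ is an isomorphism onto an initial segment, and $e'<E(f)(e)$ in $E(x)$, then $\mathrm R(e',x)$,

where $\mathrm R(e,x)$ is
$$\forall\rho\in\Pi^1_2\,\bigl[\mathrm{Prov}_{\mathsf{ATR}_0}(\ulcorner\forall X(\Phi(\dot e,X)\to\rho(X))\urcorner)\to\mathrm{Tr}_{\Pi^1_2}(\rho,x)\bigr].\tag{8}$$
Here $e,e'$ are numbers, $w,x$ are linear orders on sets of numbers, and $\Phi$ occurs in (8) only through its Gödel number. The displayed condition is $\Pi^1_2$: $\mathrm R$ is a universal number quantifier over "arithmetical implies $\Pi^1_2$", and the hypothesis $\mathrm{WO}(x)$ contributes a $\Sigma^1_1$ disjunct.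

So $\mathrm R(e,x)$ says that the $\Pi^1_2$ consequences of $\Phi(e,\cdot)$ over $\mathsf{ATR}_0$ are true at $x$, and $\Phi(e,w)$ says that this holds for everything below $e$.

**Step (i): $\Pi^1_1\text{-}\mathsf{CA}_0\vdash\Phi(e,x)\to\mathrm R(e,x)$.** This converts $\Phi$ into reflection. We recall from Simpson, *Subsystems of Second Order Arithmetic*, §VII.2: a countable coded $\beta$-model is a countable family $\mathcal B$ of sets, coded by one set, such that $\Sigma^1_1$-statements with parameters from $\mathcal B$ hold in $\mathcal B$ iff they are true; $\Pi^1_1\text{-}\mathsf{CA}_0$ proves that every set belongs to such a $\mathcal B$; and such a $\mathcal B$ satisfies $\mathsf{ATR}_0$.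

Argue in $\Pi^1_1\text{-}\mathsf{CA}_0$. Suppose $\Phi(e,x)$ and $\mathsf{ATR}_0\vdash\forall X(\Phi(\dot e,X)\to\rho(X))$, but $\rho(x)=\forall U\exists V\rho_0$ fails at $U=W$. Take a countable coded $\beta$-model $\mathcal B\ni x,W$. It has a full satisfaction class, obtained from the $\omega$-jump of its code. True $\Pi^1_2$-statements with parameters in $\mathcal B$ hold in $\mathcal B$: for each $U\in\mathcal B$ the remaining true $\Sigma^1_1$-statement holds in $\mathcal B$. So $\mathcal B\models\Phi(e,x)$. Also $\mathcal B\models\neg\rho(x)$ because of $W$: no $V$ at all satisfies $\rho_0$ with $x,W$, and $\rho_0$ is arithmetical, so absolute (for codes $\rho_0\in\Pi^0_2$, the truth predicate agrees with the satisfaction class, by arithmetical induction on subformulas relative to that class). But provability from the finitely many axioms of $\mathsf{ATR}_0$ is sound for the satisfaction class, by induction on the length of proofs. So $\mathcal B\models\rho(x)$, a contradiction.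

**Step (ii): $T\vdash\mathrm{WO}(w)\wedge e\in E(w)\to\Phi(e,w)$.** This uses $\mathsf{Dil}(E)$: a failure of $\Phi$ propagates downward forever. Write $\neg\Phi(e,w)$ as $\exists u\,\theta(e,w,u)$ with $\theta\in\Pi^1_1$, and let $P$ be the $\Pi^1_1$ class of triples $(w,e,u)$ with $\mathrm{WO}(w)\wedge\theta(e,w,u)$. Argue in $T_*+\mathsf{Dil}(E)$.

If $(w,e,u)\in P$, then $\neg\Phi(e,w)$, so there are $x,f,e'$ with $\mathrm{WO}(x)$, $f:w\to x$ an isomorphism onto an initial segment, $e'<E(f)(e)$ in $E(x)$, and $\neg\mathrm R(e',x)$. By (i), $\neg\Phi(e',x)$, so there is $u'$ with $(x,e',u')\in P$. Hence for all $p$ there are $p',f$ such that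
$$p\notin P,\ \text{ or }\ p'\in P\text{ and }p,p',f\text{ are related in this way.}$$
This relation is $\Sigma^1_2$. Suppose $p_0\in P$. Then $\Sigma^1_2$-$\mathsf{DC}$ gives a sequence of successive $p_i,f_i$ starting with $p_0$; all $p_i$ are in $P$ by induction, as $\{i:p_i\in P\}$ exists by $\Pi^1_1$-comprehension. So we have $(w_i,e_i,f_i)_i$ with $\mathrm{WO}(w_i)$, $f_i:w_i\to w_{i+1}$ an isomorphism onto an initial segment, and $e_{i+1}<E(f_i)(e_i)$ in $E(w_{i+1})$.

Let $w_\infty$ be the direct limit, with maps $g_i:w_i\to w_\infty$, $g_{i+1}\circ f_i=g_i$. It can be formed arithmetically, from the pairs $(i,a)$ with $a\in w_i$ and $i=0$ or $a\notin\mathrm{rng}(f_{i-1})$. The images of the $g_i$ are initial segments. So a descending sequence in $w_\infty$ lies entirely in the image of the $w_i$ containing its first element, contradicting $\mathrm{WO}(w_i)$. Thus $\mathrm{WO}(w_\infty)$. But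
$$E(g_{i+1})(e_{i+1})<E(g_{i+1})(E(f_i)(e_i))=E(g_i)(e_i),$$
a descending sequence in $E(w_\infty)$, contradicting $\mathsf{Dil}(E)$. So $P=\emptyset$, which is the claim.

The theory $T_*+\mathsf{Dil}(E)$ is true, since $T$ is $\Pi^1_2$-sound. Hence $\Phi(e,w)$ is *true* for all well-orders $w$ on subsets of $\omega$ and all $e\in E(w)$.

### 8.2. Pseudodilators as names for ordinals below $\delta$

The theories must speak about elements of $E(\delta)$, so they need names for ordinals.

**Definition 8.1.** For a recursive pseudodilator $F$ let $c(F)$ be the least $\alpha$ with $F(\alpha)$ ill-founded. Let $\mathsf C$ be the set of all $c(F)$.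

By functoriality, $F(\alpha)$ is ill-founded iff $\alpha\ge c(F)$. Example: $c(D)=1$ for the pseudodilator $D$ of Section 2.

**Step (iii): $\mathsf C\subseteq\delta$.** A descending sequence in $F(\alpha)$ has countable total support, so $F(x)$ is ill-founded for some well-order $x$ of $\mathbb N$. The set of such $x$ is $\Sigma^1_2$ and nonempty, so it contains a $\Delta^1_2$ element (Novikov–Kondo–Addison). Hence $c(F)\le\mathrm{otp}(x)<\delta$ by Fact 2.6.

**Step (iv): $\mathrm{otp}(\mathsf C)=\delta$, and $\mathsf C$ is cofinal in $\delta$.** Let $X$ be a $\Delta^1_2$ well-order of $\mathbb N$. Then $\{X\}$ is $\Sigma^1_2$. By the normal form for $\Pi^1_1$ there are trees $\mathcal T_{X',W}$, with "$s\in\mathcal T_{X',W}$" recursively determined by $s$, $X'{\restriction}|s|$, $W{\restriction}|s|$, such that $X$ is the only $X'$ with $\exists W\,\mathrm{WO}(\mathcal K_{X',W})$, where $\mathcal K_{X',W}$ is the Kleene–Brouwer order of $\mathcal T_{X',W}$.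

Fix $n\in\mathbb N$. We define a search tree $T_n$. For $u\in T_n(x)$ the even entries $u(2j)$ give the bits $X'(j),W(j)$. The odd entries are $u(1)=p$, then $u(4s+3)$, read as $a(s)$, and $u(4m+5)$, read as $b(m)$. The conditions, imposed as soon as the entries in question and the bits that decide the hypotheses are given, are:

* if $s\in\mathcal T_{X',W}$, then $a(s)<_xp$; if $s<s'$ in $\mathcal K_{X',W}$, then $a(s)<_xa(s')$;
* if $m<_{X'}n$, then $b(m)>_xp$; if moreover $m'<_{X'}n$ and $m<_{X'}m'$, then $b(m)<_xb(m')$.

Other odd entries are arbitrary elements of $x$. This is closed under initial segments. Let $H_n$ be the recursive predilator given by Lemma 5.2. For an ordinal $\alpha$, $H_n(\alpha)$ is ill-founded iff $T_n(\alpha)$ has a path. A path gives an order-preserving map of $\mathcal K_{X',W}$ into $p<\alpha$, so $\mathrm{WO}(\mathcal K_{X',W})$ and $X'=X$; and it gives an order-preserving map of $X{\restriction}n$ into $\{\xi:p<\xi<\alpha\}$. Conversely such data give a path. So a path exists iff for some $W$ with $\mathrm{WO}(\mathcal K_{X,W})$ and some $p\ge\mathrm{otp}(\mathcal K_{X,W})$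 we have $p+1+\mathrm{otp}(X{\restriction}n)\le\alpha$. Therefore
$$c(H_n)=p_0+1+\mathrm{otp}(X{\restriction}n),\qquad p_0=\min\{\mathrm{otp}(\mathcal K_{X,W}):\mathrm{WO}(\mathcal K_{X,W})\}.$$
This is strictly increasing in $n$ along $X$, so $\mathrm{otp}(\mathsf C)\ge\mathrm{otp}(X)$. As $X$ was arbitrary, $\mathrm{otp}(\mathsf C)\ge\delta$, and $\mathsf C\subseteq\delta$ gives equality. If $\mathsf C\subseteq\gamma<\delta$, its type would be at most $\gamma$; so $\mathsf C$ is cofinal in $\delta$.

Let $E_{\mathsf C}$ be the set of $(\sigma;c_1<\dots<c_k)\in E(\delta)$ with all $c_j\in\mathsf C$. It is the range of $E(\iota)$, where $\iota:\mathrm{otp}(\mathsf C)\to\delta$ enumerates $\mathsf C$, so it has type $E(\mathrm{otp}\,\mathsf C)=E(\delta)$. Let $|e|$ be the rank of $e$ in $E_{\mathsf C}$.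

### 8.3. The theories $S_{e,c_0}$

Let $e=(\sigma;c_1<\dots<c_k)\in E_{\mathsf C}$ and let $c_0\in\mathsf C$ with $c_0>c_1,\dots,c_k$. Choose $F_j$ with $c(F_j)=c_j$ for $0\le j\le k$. Let $\pi(Y)$ be the $\Pi^1_1$-formula saying that $\mathrm{Predil}$ holds for $E,F_0,\dots,F_k$ and that $Y$ codes a well-order $w_Y$, elements $b_1<\dots<b_k$ of $w_Y$, and sequences $g_0,\dots,g_k$ such that

* $g_0$ descends in $F_0(w_Y)$, and $\mathrm{WO}(F_0(w_Y{\restriction}b))$ for all $b\in w_Y$;
* $g_j$ descends in $F_j(w_Y{\restriction}b_j)$, and $\mathrm{WO}(F_j(w_Y{\restriction}b))$ for all $b<b_j$ $(1\le j\le k)$.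

Put $e_Y=(\sigma;b_1,\dots,b_k)\in E(w_Y)$. In the real world, $\pi(Y)$ says, up to coding, that $w_Y$ has type $c_0$ and that $b_j$ is its $c_j$-th element. As $c_0$ is countable, such $Y$ exist. Let
$$S_{e,c_0}:=\mathsf{ATR}_0+\exists Y\,(\pi(Y)\wedge\Phi(e_Y,w_Y)),$$
suppressing the choice of the $F_j$. By (ii) it is true, so it is a $\Pi^1_2$-sound r.e. extension of $\mathsf{ACA}_0$.

**Step (v): $\mathsf{ATR}_0$ proves that if $\pi(Y)$ and $\pi(Y^*)$, there is an isomorphism $i:w_{Y^*}\to w_Y$ with $E(i)(e_{Y^*})=e_Y$.** Thus a name determines its object provably. $\mathsf{ATR}_0$ proves that well-orders are comparable. If there is no isomorphism, we may assume by symmetry that $w_{Y^*}\cong w_Y{\restriction}b$ for some $b$. Carrying $g_0^*$ over, $F_0(w_Y{\restriction}b)$ is ill-founded, contradicting $\pi(Y)$. So let $i:w_{Y^*}\to w_Y$ be an isomorphism. If $i(b_j^*)<b_j$, then carrying $g_j^*$ over shows that $F_j(w_Y{\restriction}i(b_j^*))$ is ill-founded, contradicting $\pi(Y)$. If $i(b_j^*)>b_j$, then $i^{-1}(b_j)<b_j^*$, and carrying $g_j$ back contradicts $\pi(Y^*)$. So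 $i(b_j^*)=b_j$ for all $j$.

**Step (vi): $\mathsf{ACA}_0\vdash\forall Y\,[\pi(Y)\wedge\mathrm R(e_Y,w_Y)\to\mathsf{RFN}_{\Pi^1_2}(S_{e,c_0})]$.** This turns $\mathrm R$ into honest reflection. Argue in $\mathsf{ACA}_0$ and let $S_{e,c_0}\vdash\rho$ with $\rho$ a $\Pi^1_2$-sentence, numerals allowed. Then $\mathsf{ATR}_0$ proves $\forall Y'(\pi(Y')\wedge\Phi(e_{Y'},w_{Y'})\to\rho)$. Hence for every number $a$, $\mathsf{ATR}_0\vdash\forall X(\Phi(\dot a,X)\to\rho'(X))$, where
$$\rho'(X)=\forall Y'\,(\pi(Y')\wedge w_{Y'}=X\wedge e_{Y'}=\dot a\to\rho)$$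
is $\Pi^1_2$. Take $a=e_Y$. By (8), $\mathrm R(e_Y,w_Y)$ gives the truth of $\rho'(w_Y)$, and $Y'=Y$ gives the truth of $\rho$.

**Step (vii): if $e_1<e$ in $E_{\mathsf C}$ and $c_0'\ge c_0$ in $\mathsf C$ is above the coordinates of $e_1$, then $S_{e_1,c_0'}\prec S_{e,c_0}$.** Let $\pi_1$ be the formula $\pi$ belonging to $S_{e_1,c_0'}$. Let $\psi$ be the $\Sigma^1_2$-sentence: there are $Y,Y_1,f$ with $\pi(Y)$, $\pi_1(Y_1)$, $f:w_Y\to w_{Y_1}$ an isomorphism onto an initial segment, and $e_{Y_1}<E(f)(e_Y)$ in $E(w_{Y_1})$. It is true: $w_Y$ has type $c_0\le c_0'$, and under the identification of $w_{Y_1}$ with $c_0'$, $E(f)(e_Y)$ becomes $e$ and $e_{Y_1}$ becomes $e_1$.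

Argue in $S_{e,c_0}+\psi$. Take $Y,Y_1,f$ from $\psi$, take $Y^*$ with $\pi(Y^*)\wedge\Phi(e_{Y^*},w_{Y^*})$, and take $i:w_{Y^*}\to w_Y$ from (v). Then $f\circ i$ is an isomorphism of $w_{Y^*}$ onto an initial segment of the well-order $w_{Y_1}$, and $e_{Y_1}<E(f)(e_Y)=E(f\circ i)(e_{Y^*})$. So $\Phi(e_{Y^*},w_{Y^*})$ yields $\mathrm R(e_{Y_1},w_{Y_1})$, and (vi) for $S_{e_1,c_0'}$ gives $\mathsf{RFN}_{\Pi^1_2}(S_{e_1,c_0'})$.

**Step (viii): $\mathrm{rank}(S_{e,c_0})\ge|e|$ for all $e$, $c_0$ and all choices of names.** By induction on $|e|$. Let $e_1<e$ in $E_{\mathsf C}$. As $\mathsf C$ is cofinal in the limit ordinal $\delta$, there is $c_0'\ge c_0$ in $\mathsf C$ above the coordinates of $e_1$. By (vii) and the induction hypothesis, $\mathrm{rank}(S_{e,c_0})\ge\mathrm{rank}(S_{e_1,c_0'})+1\ge|e_1|+1$. Take the supremum over $e_1<e$.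

**Step (ix): $S_{e,c_0}\prec T$, and the conclusion.** The sentence $\exists Y\pi(Y)$ is a true $\Sigma^1_2$-sentence. In $T+\exists Y\pi(Y)$, take $Y$ with $\pi(Y)$: (ii) gives $\Phi(e_Y,w_Y)$, (i) gives $\mathrm R(e_Y,w_Y)$, and (vi) gives $\mathsf{RFN}_{\Pi^1_2}(S_{e,c_0})$. For every $e\in E_{\mathsf C}$ a suitable $c_0$ exists, again by cofinality. Hence
$$\mathrm{rank}(T)\ge\sup_{e\in E_{\mathsf C}}(\mathrm{rank}(S_{e,c_0})+1)\ge\sup_{e\in E_{\mathsf C}}(|e|+1)=E(\delta).$$
This is (7), and Theorem 2 is proved. $\blacksquare$
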